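# The diameter of one-dimensional long-range DLA: why the exponent is $\max(2,1/\alpha)$

## 1. The guess $n^{1/\alpha}$, tested on two particles

Particles arrive one at a time on the integer line. Each is carried by a random walk whose jumps have tail of order $m^{-\alpha}$, and it freezes next to (in the sense of one jump of the walk) the cluster formed by the earlier ones. How wide is the cluster after $n$ particles? Suppose that the gap between an arriving particle and the cluster behaves like a single jump of the walk. Then the width after $n$ arrivals is about the largest of $n$ independent jumps, which for $0<\alpha<1$ is about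
$$n^{1/\alpha}.$$
This is the answer one would first guess. We shall see that it gives the correct exponent for $\alpha\le\frac12$ and the wrong one for $\frac12<\alpha<1$.

**Model.** Let $R$ be a symmetric random walk on $\mathbb Z$ with $\mathbb P(|R_1-R_0|=k)=(c+o(1))k^{-1-\alpha}$ as $k\to\infty$, for a constant $c>0$. Throughout, $0<\alpha<1$. Write $p(k)=\mathbb P(R_1-R_0=k)$ and $p(x,y)=p(y-x)$, so that $p(k)=p(-k)=(\frac c2+o(1))|k|^{-1-\alpha}$. This is the only assumption on the walk. Diffusion-limited aggregation (DLA) driven by $R$ starts from $A_1=\{0\}$. Given $A_n$, a new particle performs $R$ from a starting point $w$, conditioned to hit $A_n$ (the walk is transient), and is frozen at the last site that it visited before hitting $A_n$. The law of that site is taken in the limit $|w|\to\infty$, and adding the site to $A_n$ gives $A_{n+1}$. So $|A_n|=n$. Let $D_n$ be the diameter of $A_n$.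

The problem comes from Gideon Amir, Omer Angel and Gady Kozma, "One-dimensional long-range Diffusion Limited Aggregation II: the transient case", arXiv:1306.4654 (2013). The following is known. If $\frac13<\alpha<1$, then almost surely $n^{\beta+o(1)}\le D_n\le n^{\beta'+o(1)}$ with $\beta=\max(2,\alpha^{-1})$ and $\beta'=\frac{2}{\alpha(2-\alpha)}$. For $0<\alpha<\frac13$ one has $D_n=n^{1/\alpha+o(1)}$. For $1<\alpha<2$ one has $D_n=n^{2+o(1)}$. The conjecture is that for $\alpha\in(\frac13,1)$ the lower bound is the truth. We shall prove it, without using any of these known bounds.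

**Two particles by hand.** Let $p_t(x)$ be the $t$-step transition probability from $0$ to $x$, and let $G(x)=\sum_{t\ge0}p_t(x)$, $G(x,y)=G(y-x)$, be the Green function. We need one analytic fact, whose proof is postponed to Section 11 because it is independent of everything else.

**Lemma 1.** $0<G(x)<\infty$ for all $x$, and $G(x)=(g+o(1))|x|^{\alpha-1}$ as $|x|\to\infty$, for some $g\in(0,\infty)$.

Start the second particle at $w\ne0$. The probability that it ever hits $0$ is $G(w)/G(0)$. For $z\neq 0$, the expected number of visits to $z$ before hitting $0$ is $G(w,z)-\frac{G(w)}{G(0)}G(z)$: subtract the visits made after the hit. So the probability of hitting $0$ with last previous site $z$ is this number times $p(z)$. Divide by $G(w)/G(0)$ and let $|w|\to\infty$. By Lemma 1, $G(w,z)/G(w)\to1$, and we get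
$$\mathbb P(A_2=\{0,z\})=p(z)\,\big(G(0)-G(z)\big).$$
These numbers add up to $1$: indeed $\sum_zp(z)G(z)=G(0)-1$, because the sum is the expected number of visits to $0$ at times $\ge1$. Since $G(z)\to0$,
$$\mathbb P(D_2\ge m)\sim G(0)\,\frac c\alpha\, m^{-\alpha}\qquad(m\to\infty).$$
With two particles the guess passes: the first gap has the tail of one jump, up to a constant. To test it on larger aggregates we need the law of the next particle in general.

## 2. Capacity, and the law of the next particle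

From Lemma 1 and the hypothesis on $p$ we fix once and for all a constant $\kappa\ge1$ such that for all $x\in\mathbb Z$, all $k\in\mathbb Z\setminus\{0\}$ and all real $r\ge1$,
$$\kappa^{-1}(1\vee|x|)^{\alpha-1}\le G(x)\le\kappa(1\vee|x|)^{\alpha-1},\qquad \sum_{|l|\ge r}p(l)\le\kappa r^{-\alpha},\qquad p(k)\ge\kappa^{-1}|k|^{-1-\alpha}\ \text{ if }|k|\ge\kappa.\tag{1}$$
$C$ denotes constants depending only on the step law, which may change from line to line.

**Definitions.** For finite $A\subset\mathbb Z$ put $h_A(x)=\mathbb P_x(\text{hit }A\text{ at a time}\ge0)$ and $u_A=1-h_A$. For $y\in A$ the escape probability is $e_A(y)=\mathbb P_y(\text{no return to }A\text{ at times}\ge1)=\sum_zp(y,z)u_A(z)$. The capacity is $\mathrm{Cap}(A)=\sum_{y\in A}e_A(y)$. Also $p(z,A)=\sum_{y\in A}p(z,y)$, $B(x,r)=\{z\in\mathbb Z:|z-x|\le r\}$, $h_\emptyset=0$ and $\mathrm{Cap}(\emptyset)=0$. For a function $\mu\ge 0$ of finite support, $G\mu(x)=\sum_yG(x,y)\mu(y)$ and $\mu(A)=\sum_{y\in A}\mu(y)$.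

For example, $\mathrm{Cap}(\{x\})$ is the probability of never returning to the starting point, namely
$$q_0:=\mathrm{Cap}(\{x\})=1/G(0)\in[\kappa^{-1},1].$$

**Lemma 2.** Let $A$ be finite.

- (a) $h_A(x)=\sum_{y\in A}G(x,y)e_A(y)$. If $\mu\ge0$ is supported on $A$ and $G\mu\le\ell$ on $A$, where $\ell>0$, then $\mathrm{Cap}(A)\ge\mu(A)/\ell$. Both $\mathrm{Cap}$ and $h$ are increasing in the set, $h_{A\cup B}\le h_A+h_B$, and $\mathrm{Cap}(A)\le q_0|A|\le|A|$.
- (b) $\mathrm{Cap}(A)\le\kappa(\mathrm{diam}A\vee1)^{1-\alpha}$ for $A\ne\emptyset$.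
- (c) For $z\notin A$,
$$\mathbb P(A_{n+1}=A\cup\{z\}\mid A_n=A)=\frac{p(z,A)\,u_A(z)}{\mathrm{Cap}(A)}.\tag{2}$$

*Proof.* (a) The walk is transient and $A$ is finite, so on the event of hitting $A$ there is a last visit. The probability that it occurs at time $t$ at the site $y$ is $p_t(y-x)e_A(y)$. Summing over $t$ and $y$ gives the formula. Next, $h_A=1$ on $A$ and $G$ is symmetric, so
$$\mu(A)=\sum_y\mu(y)h_A(y)=\sum_y\mu(y)(Ge_A)(y)=\sum_{z\in A}e_A(z)(G\mu)(z)\le\ell\,\mathrm{Cap}(A).$$
If $A'\subset A$, take $\mu=e_{A'}$; then $G\mu=h_{A'}\le1$, so $\mathrm{Cap}(A)\ge\mathrm{Cap}(A')$. The statements on $h$ are immediate from its definition. Finally $e_A(y)\le e_{\{y\}}(y)=q_0\le 1$.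

(b) Let $D=\mathrm{diam}A$ and let $I\supset A$ be an interval with $D+1$ points. Points of $I$ are at distance at most $D$, so
$$D+1=\sum_{x\in I}h_I(x)=\sum_{y\in I}e_I(y)\sum_{x\in I}G(x,y)\ge\mathrm{Cap}(I)\,(D+1)\,\kappa^{-1}(D\vee1)^{\alpha-1},$$
and $\mathrm{Cap}(A)\le\mathrm{Cap}(I)$.

(c) Let $w,z\notin A$ and let $G_A(w,z)$ be the expected number of visits to $z$ before hitting $A$, for the walk from $w$. Summing over the time of the last step before the hit,
$$\mathbb P_w(\text{hit }A,\ \text{last site before hitting is }z)=G_A(w,z)\,p(z,A).$$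
Reversing paths, $G_A(w,z)=G_A(z,w)$. Subtracting the visits made after the hit,
$$G_A(z,w)=G(z,w)-\sum_{y\in A}\mathbb P_z(\text{hit }A\text{ first at }y)\,G(y,w).$$
By Lemma 1, $G(y,w)/G(0,w)\to1$ as $|w|\to\infty$ for each fixed $y$. Hence $G_A(w,z)/G(0,w)\to1-h_A(z)=u_A(z)$. By (a), $h_A(w)/G(0,w)\to\mathrm{Cap}(A)$, which is at least $q_0>0$ when $A\neq\emptyset$. So the probabilities conditioned on hitting $A$ converge to the right side of (2). The limits sum to $1$, because $u_A=0$ on $A$ and so $\sum_{z}p(z,A)u_A(z)=\sum_{y\in A}\sum_zp(y,z)u_A(z)=\mathrm{Cap}(A)$. $\square$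

*Example.* For $A=\{0,r\}$, $r\ne0$, symmetry gives $e_A(0)=e_A(r)=e$, and $h_A(0)=1$ reads $e\,(G(0)+G(r))=1$. So $\mathrm{Cap}(\{0,r\})=\frac{2}{G(0)+G(r)}$. Two far points have almost the capacity $2q_0$; near points have less, because they screen each other.

## 3. The guess tested on intervals and on spread-out sets, and its correction

Fix a set $A$ with $k$ points, and let $z$ be the next particle. As $m\to\infty$, $u_A(z)\to1$ uniformly over sites at distance at least $m$ from $A$, and $\sum_{\mathrm{dist}(z,A)\ge m}p(z,A)\sim k\frac c\alpha m^{-\alpha}$. So by (2)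
$$\mathbb P(\mathrm{dist}(z,A)\ge m)\sim\frac{k}{\mathrm{Cap}(A)}\cdot\frac c\alpha\,m^{-\alpha}.$$
The guess $n^{1/\alpha}$ treats the factor $k/\mathrm{Cap}(A)$ as a constant. Let us look at it.

*Any set of $k$ points.* Let $\mu$ be counting measure on $A$. For each $x$ there is at most one point of $A$ at distance $0$ and at most two at each distance $i\ge1$, and $G$ is bounded by a decreasing function of the distance. Hence $G\mu(x)\le\kappa\big(1+2\sum_{i=1}^ki^{\alpha-1}\big)\le\kappa(1+\tfrac2\alpha k^\alpha)\le\frac{3\kappa}\alpha k^\alpha$, and Lemma 2(a) gives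
$$\mathrm{Cap}(A)\ge\frac{\alpha}{3\kappa}\,k^{1-\alpha}\qquad(|A|=k).\tag{3}$$

*An interval of $k$ points.* By Lemma 2(b), $\mathrm{Cap}\le\kappa k^{1-\alpha}$. So here $k/\mathrm{Cap}(A)$ is of order $k^\alpha$, and the tail of the next gap is of order $(k/m)^\alpha$. An interval produces gaps at the scale of its own length, far from the tail $m^{-\alpha}$.

*A spread-out set.* Let $A$ have $k$ points with consecutive gaps at least $d\ge1$. Then on $A$ the counting measure has $G\mu\le\kappa+2\kappa\sum_{i=1}^k(id)^{\alpha-1}\le\kappa+\frac{2\kappa}\alpha k^\alpha d^{\alpha-1}$. Put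
$$s=\frac\alpha{1-\alpha}.$$
If $d\ge k^{s}$, then $k^\alpha d^{\alpha-1}\le1$ and $\mathrm{Cap}(A)\ge\frac{\alpha}{(2+\alpha)\kappa}k$. Here the guess is right. Such a set has diameter at least $(k-1)k^s$, so of order at least $k^{1/(1-\alpha)}$. That fits inside a diameter of order $k^{1/\alpha}$ when $\alpha\le\frac12$, and not when $\alpha>\frac12$.

*Where the guess contradicts itself.* Suppose $\alpha>\frac12$ and $D_n=n^{1/\alpha+o(1)}$. By Lemma 2(b), $\mathrm{Cap}(A_n)\le n^{1/\alpha-1+o(1)}$ with $1/\alpha-1<1$. So the factor $n/\mathrm{Cap}(A_n)$ is at least a positive power of $n$, and among $n$ further particles gaps much longer than $n^{1/\alpha}$ should occur.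

*The correction* (heuristic; the rest of the notes makes it rigorous). There are two upper bounds on capacity, $\mathrm{Cap}(A_n)\le n$ and $\mathrm{Cap}(A_n)\le\kappa (D_n\vee 1)^{1-\alpha}$. Suppose the smaller one is attained, up to $n^{o(1)}$. The diameter $D$ should balance $n\cdot\frac{n}{\mathrm{Cap}}\cdot D^{-\alpha}\approx1$. If $\mathrm{Cap}\approx n$ this gives $D\approx n^{1/\alpha}$, consistent with $n\le D^{1-\alpha}$ when $\alpha\le\frac12$. If $\mathrm{Cap}\approx D^{1-\alpha}$ it gives $D\approx n^2$, and $D^{1-\alpha}=n^{2-2\alpha}\le n$ when $\alpha\ge\frac12$. So put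
$$\beta=\max(2,1/\alpha),\qquad\gamma=\min(1,2-2\alpha).$$
Then $(2-\gamma)/\alpha=\beta$: for $\alpha\le\frac12$ both sides are $1/\alpha$, and for $\alpha\ge\frac12$ both are $2$. The corrected guess is $D_n\approx n^\beta$ and $\mathrm{Cap}(A_n)\approx n^\gamma$, and it is a theorem.

**Theorem.** Let $0<\alpha<1$. There are $C,c_1>0$ depending only on the step law such that a.s. for all large $n$:

1. $n^{\gamma}e^{-C\sqrt{\log n}}\le\mathrm{Cap}(A_n)\le n^{\gamma}e^{C\sqrt{\log n}}$;
2. $c_1\max\Big(\dfrac{n^2}{\log n},\Big(\dfrac n{\log n}\Big)^{1/\alpha}\Big)\le D_n\le n^{\beta}e^{C\sqrt{\log n}}$.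

In particular $D_n=n^{\max(2,1/\alpha)+o(1)}$ a.s., which proves the conjecture. Moreover:

3. a.s. $\limsup_n\dfrac{D_n}{n^2\log n}>0$ and $\limsup_n\dfrac{D_n}{(n\log n)^{1/\alpha}}>0$. So the upper bound in part 2 cannot be replaced by $O(n^\beta)$.

## 4. Why counting points gives only the exponent $1+1/\alpha$

Put $I_k=D_{k+1}-D_k$, which is at most the distance of the new particle from $A_k$. By (2), (1) and $u\le1$, for integers $m\ge1$,
$$\mathbb P(I_k\ge m\mid A_k)\le\frac1{\mathrm{Cap}(A_k)}\sum_{y\in A_k}\sum_{|z-y|\ge m}p(y,z)\le\frac{\kappa\,k\,m^{-\alpha}}{\mathrm{Cap}(A_k)}.\tag{4}$$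
So an upper bound on $D_n$ needs a lower bound on capacity. The first thing to try is (3), which uses only $|A_k|=k$. Then (4) gives $\mathbb P(I_k\ge m\mid A_k)\le Ck^\alpha m^{-\alpha}$, and summing over $k\le n$ shows that increments of size $m$ become unlikely only when $m^\alpha\gg n^{1+\alpha}$. The exponent obtained is $1+1/\alpha=\frac{1+\alpha}{\alpha}$. It is larger than $\beta'=\frac2{\alpha(2-\alpha)}$, because $(1+\alpha)(2-\alpha)=2+\alpha(1-\alpha)>2$.

The attempt stops at (3). That bound is attained, up to a constant, by an interval, so nothing better holds for general sets of $k$ points. Knowing that $D_k$ is large does not help either. Take an interval of $k-1$ points and one far point. Since $e_{A\cup B}\le e_A$ on $A$ and $\le e_B$ on $B$, capacity is subadditive, and this set has capacity at most $\kappa k^{1-\alpha}+1$ whatever its diameter. We must use the dynamics: DLA does not stay in the shape of an interval. The target is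

$$\mathrm{Cap}(A_n)\ge n^{\gamma-o(1)}.$$

## 5. A clock with local rates, and how a far part of the cluster screens a seed

The denominator $\mathrm{Cap}(A)$ in (2) is a global quantity. A change of clock removes it.

**Continuous time.** Let $(\mathcal A_t)$ be the pure-jump Markov process on nonempty finite sets that jumps from $A$ to $A\cup\{z\}$, $z\notin A$, at rate $p(z,A)u_A(z)$. By the computation at the end of the proof of Lemma 2(c), the total rate out of $A$ is $\mathrm{Cap}(A)\in(0,|A|]$. It grows at most linearly in the number of points, so there is no explosion. By (2) the jump chain is DLA. Given the jump chain $(A_k)$, the holding times are independent exponentials with rates $\mathrm{Cap}(A_k)$. So, started from $\{0\}$,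
$$A_n=\mathcal A_{\tau_n},\qquad\tau_n=\sum_{k=1}^{n-1}\frac{\xi_k}{\mathrm{Cap}(A_k)},\tag{5}$$
where $\xi_k$ is the $k$-th holding time multiplied by $\mathrm{Cap}(A_k)$. Given $(A_k)$ the $\xi_k$ are i.i.d. $\mathrm{Exp}(1)$, so they are i.i.d. $\mathrm{Exp}(1)$ and independent of $(A_k)$. For instance, the process waits an exponential time of rate $q_0$ in the state $\{0\}$. We write $\mathbb P_A$ for the law of the process started from $A$. Note that $\mathcal A_t$ is increasing in $t$.

The clock explains what to prove. If the capacity stays below $n^\gamma$, then by (5) the first $n$ particles take time at least about $n^{1-\gamma}$. So it suffices that *by time $n^{1-\gamma+o(1)}$ the capacity has reached $n^{\gamma-o(1)}$*.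

We need one tool for counting jumps whose rate we control only on some event.

**Lemma 3.** Fix $t_0<t_1$. Let $N_t-N_{t_0}$ be the number of jumps of $\mathcal A$ in $(t_0,t]$ that satisfy some criterion, where the criterion depends on the landing site, on the past up to $t_0$, and on the landing sites of the earlier jumps after $t_0$. Let $\lambda_t$ be the total rate at time $t$ of the jumps that would be counted. Then for constants $m,\Lambda\ge0$,
$$\mathbb P\Big(N_{t_1}-N_{t_0}<m,\ \int_{t_0}^{t_1}\lambda_t\,dt\ge\Lambda\Big)\le e^{m-(1-1/e)\Lambda},$$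
and the right side is at most $e^{-\Lambda/8}$ if $m\le\Lambda/2$.

*Proof.* Let $\theta=1-1/e$ and $Z_t=\exp\big(-(N_t-N_{t_0})+\theta\int_{t_0}^t\lambda_r\,dr\big)$. Let $J_0=t_0$ and let $J_1<J_2<\dots$ be the jump times after $t_0$. Condition on everything up to $J_i$, and suppose $J_i<t_1$. Put $v_0=t_1-J_i$. Until the next jump the total rate is a constant $R_*>0$ and the counted rate is a constant $\lambda\le R_*$. The waiting time is $\mathrm{Exp}(R_*)$, and the next jump is counted with probability $\lambda/R_*$ independently of the waiting time. When the next jump occurs after a time $v$, the mean factor gained by $Z$ is $e^{\theta\lambda v}\big(\frac{\lambda}{R_*}e^{-1}+1-\frac\lambda{R_*}\big)=e^{\theta\lambda v}\big(1-\frac{\theta\lambda}{R_*}\big)$. Hence the conditional expectation of $Z_{J_{i+1}\wedge t_1}/Z_{J_i}$ is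
$$\int_0^{v_0}(R_*-\theta\lambda)e^{-(R_*-\theta\lambda)v}\,dv+e^{-(R_*-\theta\lambda)v_0}=1.$$
So $\mathbb EZ_{J_i\wedge t_1}=1$ for every $i$. Since $J_i\to\infty$, Fatou's lemma gives $\mathbb EZ_{t_1}\le1$. On the event in question $Z_{t_1}\ge e^{-m+\theta\Lambda}$, and Markov's inequality gives the first bound. If $m\le\Lambda/2$ use $\frac12-\theta<-\frac18$. $\square$

The second tool compares a piece of the cluster with the rest, the *outside* $O$. The number $h_O(v)$ measures how much $O$ screens the site $v$.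

**Lemma 4.** Let $V,V',O$ be finite.

- (a) If $O\cap B(x,r)=\emptyset$, $r\ge1$ and $|v-x|\le r/2$, then $h_O(v)\le2\kappa^2h_O(x)$.
- (b) Let $A=V'\sqcup O$ (disjoint union), $V\subset V'$, and $h_O\le\eta$ on $V$. Then $\sum_{y\in V'}e_A(y)\ge(1-\eta)\,\mathrm{Cap}(V)$.

*Proof.* (a) For $y\in O$ we have $|x-y|>r$, so $|v-y|\ge|x-y|-\frac r2\ge\frac12|x-y|>0$. By (1), $G(v,y)\le\kappa|v-y|^{\alpha-1}\le2^{1-\alpha}\kappa|x-y|^{\alpha-1}\le2\kappa^2G(x,y)$. Multiply by $e_O(y)$, sum over $y\in O$, and use Lemma 2(a).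

(b) Since $h_A=1$ on $V$, symmetry of $G$ and $e_A\le e_O$ on $O$ give
$$\mathrm{Cap}(V)=\sum_{v\in V}e_V(v)h_A(v)=\sum_{a\in A}e_A(a)h_V(a)\le\sum_{a\in V'}e_A(a)+\sum_{o\in O}e_O(o)h_V(o).$$
The last sum equals $\sum_{v\in V}e_V(v)h_O(v)\le\eta\,\mathrm{Cap}(V)$. $\square$

In words, (b) says that a barely screened piece of capacity $q$ receives particles attached to its neighborhood at rate at least $(1-\eta)q$.

## 6. Either a seed grows, or it is already screened

Here is how capacity should multiply. Suppose that in time $T$ a single particle (a *seed*) is known to grow a cluster of capacity $q$ near itself. Let it run for time $T$ more: about $Tq$ particles attach near it. Run for time $T$ more: each of these particles attracts others to distance about $\rho$ at rate about $\rho^{-\alpha}$, so about $T\cdot Tq\cdot\rho^{-\alpha}$ new seeds appear at distance about $\rho$. Wait once more: each new seed grows capacity $q$. If there are $M$ well-separated seeds and they do not screen each other, the capacity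 is now of order $Mq$. The $M$ clusters do not screen each other if $Mq\ll\rho^{1-\alpha}$. So take $\rho^{1-\alpha}$ slightly larger than $Mq$. The number of seeds suffices if $T^2q\ge M\rho^\alpha$. Up to factors that will turn out to be $n^{o(1)}$, this reads $T^2\ge q^{s-1}$. For $\alpha\le\frac12$ we have $s\le1$, and $T=n^{o(1)}$ is enough. For $\alpha>\frac12$ the worst case is $q=n^\gamma$, which needs $T=n^{\gamma(s-1)/2}=n^{2\alpha-1}=n^{1-\gamma}$. This is exactly the time that the clock allows.

The difficulty is that a seed does not grow in isolation. The factor $u_{\mathcal A_t}$ in the rates may be small because the rest of the cluster, about which we know nothing, screens the seed. The way out is that screening is itself evidence of large capacity: if $O$ lies outside $B(x,\rho)$ and $h_O(x)\ge\eta$, then $\eta\le\sum_{y\in O} G(x,y)e_O(y)\le\kappa\rho^{\alpha-1}\mathrm{Cap}(O)$. So the statement to prove by induction, *uniformly in the initial configuration*, is a dichotomy: near $x$ the capacity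 is at least $q$, or $x$ is screened from far away by at least $\eta$.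

**Parameters.** Let $a=8\kappa^2$ and $\eta_j=a^{-j}/8$, so that $2\kappa^2\eta_{j+1}=\eta_j/4$. Let $C_2$ be a constant with $\sum_{|k|\le2r}\kappa(1\vee|k|)^{\alpha-1}\le C_2r^\alpha$ for all $r\ge1$, and let $K=\max(2\kappa,16C_2)$. For an integer $M\ge M_0$ and a real $T\ge1$ let
$$q_j=q_0(M/2)^j,\qquad T_j=4^jT,\qquad\rho_j^{1-\alpha}=Kq_{j+1}/\eta_j.\tag{6}$$
Here $q_j$ is the capacity to be reached by time $T_j$ inside radius $\rho_j$, and $\eta_j$ is the screening level. Then $\rho_{j+1}/\rho_j=(aM/2)^{1/(1-\alpha)}=\Theta:=(4\kappa^2M)^{1/(1-\alpha)}$. We choose $M_0\ge2\kappa$, depending only on the step law, so large that $\Theta\ge112M$ and $\Theta\ge32$ for all $M\ge M_0$. This is possible as $\frac1{1-\alpha}>1$. Moreover $\rho_0^{1-\alpha}=8K q_0M/2=4Kq_0M\ge8\kappa q_0M\ge8M\ge1$, so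
$$\rho_j\ge\rho_0\ge8M\ge16\kappa\ge16.$$
Also $\rho_{j+1}^{1-\alpha}=Kq_{j+2}/\eta_{j+1}=2Ka^{j+1}q_jM^2$, hence
$$\rho_{j+1}^\alpha=(2Ka^{j+1}q_jM^2)^s.\tag{7}$$
Finally let
$$\delta_0=0,\quad\delta_{j+1}=(M+1)\delta_j+2e^{-M/4},\quad\text{so}\quad\delta_j=2e^{-M/4}\,\frac{(M+1)^j-1}M\le2(M+1)^je^{-M/4}.\tag{8}$$

**Proposition 5.** Let $J\ge1$ and suppose that for all $0\le j<J$
$$T^2\ge128\,\kappa\,(2K)^sa^{s(j+1)}M^{1+2s}q_j^{\,s-1}\tag{9}$$
and that
$$Tq_0\ge2048\,\kappa^2M.\tag{10}$$
Then for $0\le j\le J$ the following statement holds.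

> $(H_j)$: for every finite $A$ and $x\in A$, with $\mathbb P_A$-probability at least $1-\delta_j$: $\ \mathrm{Cap}(\mathcal A_{T_j}\cap B(x,\rho_j))\ge q_j$ or $h_{\mathcal A_{T_j}\setminus B(x,\rho_j)}(x)\ge\eta_j$.

Consequently $\mathbb P_A(\mathrm{Cap}(\mathcal A_{T_J})\ge q_J)\ge1-\delta_J$ for every nonempty finite $A$.

## 7. One scale of the induction, in four time intervals

**Step 0: the consequence and the start.** We first see that the dichotomy is as good as a capacity bound. Pick $x\in A$ and use $(H_J)$. In the first alternative use monotonicity. In the second, points outside $B(x,\rho_J)$ are at distance more than $\rho_J$ from $x$, so $\eta_J\le\kappa\rho_J^{\alpha-1}\mathrm{Cap}(\mathcal A_{T_J})$, and $\mathrm{Cap}(\mathcal A_{T_J})\ge\eta_J\rho_J^{1-\alpha}/\kappa=Kq_{J+1}/\kappa\ge q_J$, since $K\ge 2\kappa$ and $M\ge 2$. The statement $(H_0)$ holds surely, because $x\in\mathcal A_{T_0}$ and $\mathrm{Cap}(\{x\})=q_0$.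

From now on assume $(H_j)$ with $j<J$, and fix $A$ and $x\in A$. Write $\rho=\rho_{j+1}$, $B=B(x,\rho)$, $B'=B(x,\rho/2)$ and
$$\mathcal G_t=\big\{\mathrm{Cap}(\mathcal A_t\cap B)<q_{j+1},\ h_{\mathcal A_t\setminus B}(x)<\eta_{j+1}\big\}.$$
Let $\mathcal B=\mathcal G_{T_{j+1}}$ be the failure event of $(H_{j+1})$. Since $\mathcal A_t$ increases and $\mathrm{Cap}$, $h$ are monotone, on $\mathcal B$ the event $\mathcal G_t$ holds for all $t\le T_{j+1}$. We must show $\mathbb P_A(\mathcal B)\le\delta_{j+1}$. Recall $\rho_j=\rho/\Theta\le\rho/32$.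

**Step 1: what failure gives for free.** Failure at the larger scale means little screening everywhere in $B'$. This is made precise by two facts.

(i) *If $\mathcal G_t$ holds, $v\in B'$, and $O\subset\mathcal A_t$ has all its points at distance at least $\rho_j$ from $v$, then $h_O(v)<\eta_j$.* Split $O$ at $B$. By Lemma 4(a) with $r=\rho$,
$$h_{O\setminus B}(v)\le h_{\mathcal A_t\setminus B}(v)\le2\kappa^2h_{\mathcal A_t\setminus B}(x)<2\kappa^2\eta_{j+1}=\eta_j/4.$$
By Lemma 2(a) and the distance condition,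
$$h_{O\cap B}(v)\le\kappa\rho_j^{\alpha-1}\mathrm{Cap}(O\cap B)\le\kappa\rho_j^{\alpha-1}\mathrm{Cap}(\mathcal A_t\cap B)\le\kappa\rho_j^{\alpha-1}q_{j+1}=\kappa\eta_j/K\le\eta_j/2.$$
The sum is less than $\eta_j$.

(ii) *If $\mathcal G_t$ holds, at most $\rho/16$ points $z\in B'$ have $u_{\mathcal A_t}(z)<\frac12$.* As just shown, on $B'$ we have $h_{\mathcal A_t\setminus B}\le\eta_j/4\le\frac1{32}$. So such $z$ satisfy $h_{\mathcal A_t\cap B}(z)>\frac12-\frac1{32}>\frac14$. For $y,z\in B$ we have $|z-y|\le2\rho$, hence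
$$\sum_{z\in B}h_{\mathcal A_t\cap B}(z)=\sum_{y}e_{\mathcal A_t\cap B}(y)\sum_{z\in B}G(z,y)\le q_{j+1}C_2\rho^\alpha.$$
Now $q_{j+1}=\frac2Mq_{j+2}=\frac2M\cdot\frac{\eta_{j+1}\rho^{1-\alpha}}K$. So the number of such $z$ is at most
$$4C_2q_{j+1}\rho^\alpha=\frac{8C_2\eta_{j+1}}{KM}\rho\le\frac{C_2}{KM}\rho\le\frac\rho{16},$$
using $\eta_{j+1}\le\frac18$ and $K\ge16C_2$.

**Step 2: the time interval $[0,T_j]$, where the seed $x$ grows capacity $q_j$.** Let $E_1=\{\mathrm{Cap}(\mathcal A_{T_j}\cap B(x,\rho_j))\ge q_j\}$. By $(H_j)$, outside an event of probability at most $\delta_j$, either $E_1$ holds or $h_{\mathcal A_{T_j}\setminus B(x,\rho_j)}(x)\ge\eta_j$. On $\mathcal B$ the second alternative is excluded by (i) with $t=T_j$, $v=x$, $O=\mathcal A_{T_j}\setminus B(x,\rho_j)$. So $\mathbb P_A(\mathcal B\setminus E_1)\le\delta_j$.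

**Step 3: the time interval $[T_j,2T_j]$, where many particles gather near $x$.** Let $N_t=|\mathcal A_t\cap B(x,\rho/8)|$ and
$$m_j=\min\Big(\frac{T_jq_j}8,\ \frac{q_j\rho^\alpha}{128\kappa}\Big).$$
We claim that *if $t\ge T_j$, $E_1$ and $\mathcal G_t$ hold, and $N_t<m_j$, then $N$ increases at rate at least $q_j/2$.* Put $V=\mathcal A_t\cap B(x,\rho_j)$, $V'=\mathcal A_t\cap B(x,2\rho_j)$ and $O=\mathcal A_t\setminus V'$. Since $\rho_j\le\rho/32$, $V\subset B'$ and $V'\subset B(x,\rho/8)$. Points of $O$ are at distance at least $\rho_j$ from points of $V$, so (i) gives $h_O\le\eta_j\le\frac18$ on $V$. By $E_1$ and monotonicity $\mathrm{Cap}(V)\ge q_j$. Lemma 4(b) yields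
$$\sum_{y\in V'}\sum_{z\notin\mathcal A_t}p(y,z)u_{\mathcal A_t}(z)=\sum_{y\in V'}e_{\mathcal A_t}(y)\ge\tfrac78q_j.$$
This is a lower bound for the rate of jumps made by particles attaching to $V'$; we discard those landing outside $B(x,\rho/8)$. If $z\notin B(x,\rho/8)$ and $y\in V'$, then $|z-y|\ge\frac\rho8-2\rho_j\ge\frac\rho{16}\ge1$. So by (1) the discarded part is at most $|V'|\,\kappa(\rho/16)^{-\alpha}\le16\kappa N_t\rho^{-\alpha}\le q_j/8$, the last inequality by $N_t<m_j$. What remains is at least $\frac34q_j\ge\frac12q_j$.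

Let $E_2=\{N_{2T_j}\ge m_j\}$. On $\mathcal B\cap E_1\setminus E_2$ we have $N_t<m_j$ throughout $[T_j,2T_j]$, as $N$ is nondecreasing, so the rate bound holds throughout. Apply Lemma 3 with $\Lambda=q_jT_j/2$ and $m=m_j\le\Lambda/4$. By (10) and $q_jT_j\ge q_0T$,
$$\mathbb P_A(\mathcal B\cap E_1\setminus E_2)\le e^{-q_jT_j/16}\le e^{-M/4}.$$

**Step 4: the time interval $[2T_j,3T_j]$, where $M$ separated seeds appear.** Let $X_{2T_j}=\emptyset$. Whenever, after time $2T_j$, a particle lands at some $z\in B'$ with $\mathrm{dist}(z,X)>3\rho_j$ (where $\mathrm{dist}(z,\emptyset)=\infty$), add $z$ to $X$. We claim that *if $t\ge2T_j$, $E_2$ and $\mathcal G_t$ hold, and $|X_t|<M$, then $|X|$ increases at rate at least $\lambda:=m_j\rho^{-\alpha}/(8\kappa)$.* The annulus $\rho/4<|z-x|\le\rho/2$ contains at least $2(\frac\rho4-1)=\frac\rho2-2\ge\frac{3\rho}8$ integers, since $\rho\ge16$. By (ii) at most $\rho/16$ of them have $u_{\mathcal A_t}(z)<\frac12$. At most $M(6\rho_j+1)\le7M\rho_j\le\rho/16$ are within distance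 $3\rho_j$ of $X_t$, since $\Theta\ge112M$. So at least $\rho/4$ of them are admissible and have $u_{\mathcal A_t}(z)\ge\frac12$, hence also $z\notin\mathcal A_t$. For $y\in\mathcal A_t\cap B(x,\rho/8)$ and such $z$ we have $\kappa\le\frac\rho8\le|z-y|\le\rho$, so $p(y,z)\ge\kappa^{-1}\rho^{-1-\alpha}$. By $E_2$ there are at least $m_j$ such $y$. The rate is at least $\frac\rho4\cdot m_j\cdot\kappa^{-1}\rho^{-1-\alpha}\cdot\frac12=\lambda$.

Next, $\lambda T_j\ge2M$, that is, $T_jm_j\ge16\kappa M\rho^\alpha$. We check the two cases of the minimum.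

- If $m_j=\frac{q_j\rho^\alpha}{128\kappa}$, this reads $T_jq_j\ge2048\kappa^2M$, which follows from (10).
- If $m_j=\frac{T_jq_j}8$, this reads $T_j^2q_j\ge128\kappa M\rho^\alpha=128\kappa M(2Ka^{j+1}q_jM^2)^s$ by (7). This follows from (9), as $T_j\ge T$.

Let $E_3=\{|X_{3T_j}|\ge M\}$. On $\mathcal B\cap E_2\setminus E_3$ the rate bound holds throughout $[2T_j,3T_j]$. Lemma 3 with $\Lambda=\lambda T_j\ge2M$ and $m=M\le\Lambda/2$ gives
$$\mathbb P_A(\mathcal B\cap E_2\setminus E_3)\le e^{-\Lambda/8}\le e^{-M/4}.$$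

**Step 5: the time interval $[3T_j,4T_j]$, where all the seeds grow and their capacities add.** On $E_3$ let $x_1,\dots,x_M\in B'$ be the first $M$ elements of $X_{3T_j}\subset\mathcal A_{3T_j}$. They are pairwise at distance more than $3\rho_j$. We know nothing about $\mathcal A_{3T_j}$ otherwise, but $(H_j)$ holds for *every* initial set. By the Markov property at time $3T_j$ we apply it to $(\mathcal A_{3T_j},x_i)$ for each $i$. Outside an event of probability at most $M\delta_j$, each $x_i$ satisfies one of the two alternatives at time $4T_j=T_{j+1}$. On $\mathcal B$, (i) with $t=T_{j+1}$ and $v=x_i$ excludes the second. So $V_i=\mathcal A_{T_{j+1}}\cap B(x_i,\rho_j)$ has $\mathrm{Cap}(V_i)\ge q_j$ for all $i\le M$, and $V_i\subset B$ as $\frac\rho2+\rho_j\le\rho$. Now let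
$$\mu=\sum_{i=1}^M\frac{q_j}{\mathrm{Cap}(V_i)}\,e_{V_i},$$
which has mass $Mq_j=2q_{j+1}$. Distinct $V_i$ are at distance at least $\rho_j$. On $V_i$ the $i$-th term contributes at most $h_{V_i}\le1$ to $G\mu$, and the others contribute at most $Mq_j\kappa\rho_j^{\alpha-1}=2q_{j+1}\kappa\rho_j^{\alpha-1}=2\kappa\eta_j/K\le1$. So $G\mu\le2$ on $\bigcup_iV_i$, and Lemma 2(a) gives $\mathrm{Cap}(\mathcal A_{T_{j+1}}\cap B)\ge Mq_j/2=q_{j+1}$. This contradicts $\mathcal B$. Hence $\mathbb P_A(\mathcal B\cap E_3)\le M\delta_j$.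

**Step 6: adding up.** Since $\mathcal B\subset(\mathcal B\setminus E_1)\cup(\mathcal B\cap E_1\setminus E_2)\cup(\mathcal B\cap E_2\setminus E_3)\cup(\mathcal B\cap E_3)$,
$$\mathbb P_A(\mathcal B)\le\delta_j+e^{-M/4}+e^{-M/4}+M\delta_j=\delta_{j+1}.$$
This is $(H_{j+1})$, and Proposition 5 is proved. $\square$

## 8. Choosing $M=e^{\sqrt{\log N}}$: the lower bound on capacity

Each scale costs a factor $4$ in time and a factor $a^s$ in (9), and multiplies the number of places where something may fail by $M+1$. If $M=e^{L}$ with $L=\sqrt{\log N}$, there are only $O(L)$ scales. All losses are then $e^{O(L)}=N^{o(1)}$, while $e^{-M/4}$ beats $(M+1)^{O(L)}$.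

**Proposition 6.** There is $C_5$ such that for $N$ large and $L=\sqrt{\log N}$,
$$\mathbb P_{\{0\}}\big(\mathrm{Cap}(\mathcal A_{t_N})<N^\gamma e^{-L}\big)\le\exp(-e^L/8),\qquad t_N=N^{1-\gamma}e^{C_5L}.$$

*Proof.* Let $M=\lceil e^L\rceil\le2e^L$, $J=\max\{j:q_j\le N^\gamma\}$ and $T=N^{1-\gamma}e^{C_4L}\ge1$, with a constant $C_4>1$ to be chosen. We take $N$ large, so that $M\ge M_0$.

*The number of scales.* As $q_1=q_0M/2\le N^\gamma$ for large $N$, $J\ge1$. From $\kappa^{-1}(e^L/2)^J\le q_0(M/2)^J\le N^\gamma$ we get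
$$J\le\frac{\gamma L^2+\log\kappa}{L-\log2}\le2L .$$
By maximality $q_J\ge\frac2MN^\gamma\ge N^\gamma e^{-L}$.

*Condition (10)* holds for large $N$, because $T\ge e^{C_4L}$, $M\le2e^L$ and $C_4>1$.

*Condition (9).* Let $j<J$. If $\alpha\le\frac12$, then $s\le1$ and $\gamma=1$, and $q_j\ge q_0$ gives $q_j^{s-1}\le q_0^{s-1}$. If $\alpha>\frac12$, then $s-1=\frac{2\alpha-1}{1-\alpha}>0$, $\gamma=2-2\alpha$, and $q_j\le N^\gamma$ gives
$$q_j^{s-1}\le N^{\gamma(s-1)}=N^{(2-2\alpha)(2\alpha-1)/(1-\alpha)}=N^{2(2\alpha-1)}=N^{2(1-\gamma)}.$$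
Since $a^{s(j+1)}\le a^{sJ}\le a^{2sL}$ and $M\le2e^L$, in both cases the right side of (9) is at most $N^{2(1-\gamma)}e^{C_3L}$ for a constant $C_3$. As $T^2=N^{2(1-\gamma)}e^{2C_4L}$, (9) holds if $2C_4\ge C_3$.

*Conclusion.* $T_J=4^JT\le N^{1-\gamma}e^{(C_4+3)L}$, because $2\log4<3$. Take $C_5=C_4+3$. By Proposition 5 and the monotonicity of $\mathrm{Cap}(\mathcal A_t)$ in $t$, the probability in question is at most $\delta_J$. By (8), $\delta_J\le2(M+1)^{2L}e^{-M/4}\le\exp(-e^L/8)$ for $N$ large, since $\log (M+1)^{2L}=O(L^2)$ and $M\ge e^L$. $\square$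

**Corollary 7.** With $C'=C_5+1$: a.s. $\mathrm{Cap}(A_n)\ge n^\gamma e^{-C'\sqrt{\log n}}$ for all large $n$.

*Proof.* We pass from the clock back to the particle number. Let $L=\sqrt{\log n}$ and suppose $\mathrm{Cap}(A_n)<n^\gamma e^{-C'L}$. By monotonicity the same bound holds for all $A_k$, $k\le n$, so (5) gives $\tau_n\ge n^{-\gamma}e^{C'L}\sum_{k=1}^{n-1}\xi_k$. Since $\mathbb Ee^{-\xi_1}=\frac12$, Markov's inequality gives
$$\mathbb P\Big(\sum_{k=1}^{n-1}\xi_k<\frac{n-1}2\Big)\le e^{(n-1)/2}2^{-(n-1)}=e^{-(\log2-\frac12)(n-1)}.$$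
Outside this event, for large $n$, $\tau_n\ge\frac12n^{1-\gamma}e^{C'L}\frac{n-1}n\ge n^{1-\gamma}e^{C_5L}=t_n$. Then $\mathcal A_{t_n}\subset\mathcal A_{\tau_n}=A_n$, so $\mathrm{Cap}(\mathcal A_{t_n})<n^\gamma e^{-C'L}\le n^\gamma e^{-L}$, the event of Proposition 6 with $N=n$. Altogether $\{\mathrm{Cap}(A_n)<n^\gamma e^{-C'L}\}$ has probability at most $\exp(-e^{\sqrt{\log n}}/8)+e^{-(\log2-\frac12)(n-1)}$ for large $n$. This is summable, because $e^{\sqrt{\log n}}\ge16\log n$ for large $n$. Apply Borel–Cantelli. $\square$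

## 9. Few long increments: the upper bound on $D_n$

With Corollary 7 the computation of Section 4 gives the right exponent. To use (4) before the random time at which Corollary 7 takes effect, let
$$\chi_k=\mathbf 1\{\mathrm{Cap}(A_k)\ge k^\gamma e^{-C'\sqrt{\log k}}\},\qquad Y_n=n^{2-\gamma}e^{C'\sqrt{\log n}}.$$
As $\gamma\le1$, $\sum_{k\le n}k^{1-\gamma}e^{C'\sqrt{\log k}}\le Y_n$.

**Step 1: no single increment is too long, and the truncated ones have a small sum.** By (4), $\mathbb P(\chi_kI_k\ge m)\le\kappa k^{1-\gamma}e^{C'\sqrt{\log k}}m^{-\alpha}$ for integers $m\ge1$. Summing over $k\le n$, and for the second bound also over thresholds $i=1,\dots,m$,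
$$\mathbb P(\exists k\le n:\chi_kI_k>m)\le\kappa Y_nm^{-\alpha},\qquad\mathbb E\sum_{k\le n}\chi_k(I_k\wedge m)\le\kappa Y_n\sum_{i=1}^mi^{-\alpha}\le C\,Y_nm^{1-\alpha}.$$

**Step 2: choice of $m$.** Take $m=m(n)=\lceil n^{(2-\gamma)/\alpha}e^{C''\sqrt{\log n}}\rceil$ with $\alpha C''=C'+1$, so that $Y_nm^{-\alpha}\le e^{-\sqrt{\log n}}$. If $\sum_{k\le n}\chi_kI_k>m$, then some $\chi_kI_k$ exceeds $m$ or $\sum_{k\le n}\chi_k(I_k\wedge m)>m$. By Step 1 and Markov's inequality
$$\mathbb P\Big(\sum_{k\le n}\chi_kI_k>m(n)\Big)\le C\,Y_nm^{-\alpha}\le Ce^{-\sqrt{\log n}}.$$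

**Step 3: from probability to almost sure.** The last bound is summable along $n=2^i$. By Corollary 7, a.s. $\chi_k=1$ for all $k\ge k_0$, with $k_0$ random. Hence a.s. $D_{2^i}\le D_{k_0}+\sum_{k\le2^i}\chi_kI_k\le D_{k_0}+m(2^i)$ for all large $i$. For $2^{i-1}\le n\le2^i$ we have $D_n\le D_{2^i}$ and $2^i\le2n$. Since $(2-\gamma)/\alpha=\beta$, we get $D_n\le n^\beta e^{C\sqrt{\log n}}$ for all large $n$, a.s. This is the upper bound in part 2 of the Theorem.

## 10. Forced long jumps: the lower bound, the limsup, and the upper bound on capacity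

**Step 1: a small diameter makes a long jump likely.** This is the rigorous form of the self-contradiction in Section 3. Let $K_2=(2\kappa^2)^{1/(1-\alpha)}\ge1$, let $m\ge\max(K_2,\kappa)$ be real, and suppose $D_k<m/K_2$. If $\mathrm{dist}(z,A_k)\ge m$, then by Lemma 2(a),(b), and since $D_k\vee1\le m/K_2$,
$$h_{A_k}(z)\le\kappa m^{\alpha-1}\,\mathrm{Cap}(A_k)\le\kappa m^{\alpha-1}\cdot\kappa(D_k\vee1)^{1-\alpha}\le\kappa^2K_2^{\alpha-1}=\tfrac12.$$
So $u_{A_k}(z)\ge\frac12$. Any new particle at $z\ge\max A_k+m$ produces $D_{k+1}\ge m$. For $y\in A_k$ and $l\ge2m$ the site $z=y+l$ is of this kind, because $y\ge\max A_k-D_k\ge\max A_k-m$. For such $l$ we have $l\ge\kappa$, so by (1) $\sum_{l\ge2m}p(l)\ge\kappa^{-1}\sum_{l\ge2m}l^{-1-\alpha}\ge\frac{1}{\kappa\alpha}(3m)^{-\alpha}$, since $\lceil2m\rceil\le3m$. By (2), for constants $c_5,c_2>0$,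
$$\mathbb P(D_{k+1}\ge m\mid A_k)\ge\frac1{2\,\mathrm{Cap}(A_k)}\sum_{y\in A_k}\sum_{l\ge2m}p(l)\ge\frac{c_5\,k\,m^{-\alpha}}{\mathrm{Cap}(A_k)}\ge c_2\max\Big(m^{-\alpha},\frac km\Big).\tag{11}$$
The last inequality uses both upper bounds on capacity: $\mathrm{Cap}(A_k)\le\min(k,\kappa m^{1-\alpha})$.

**Step 2: the lower bound on $D_n$.** We show that $D_n$ cannot stay small for $n$ steps. If $D_n<m/K_2$, then $D_k<m/K_2$ and $D_{k+1}<m$ for every $k<n$. Multiplying the conditional probabilities from (11), each failure having conditional probability at most $\exp(-c_2\max(m^{-\alpha},k/m))$, we get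
$$\mathbb P(D_n<m/K_2)\le\exp\Big(-c_2\sum_{k=1}^{n-1}\max\big(m^{-\alpha},\tfrac km\big)\Big)\le\exp\big(-c_3\max(nm^{-\alpha},n^2/m)\big)\qquad(n\ge2).$$
Take $m=c_4n^2/\log n$, and then $m=(c_4n/\log n)^{1/\alpha}$, with $c_4\le c_3/2$. In each case the exponent is at most $-\frac{c_3}{c_4}\log n\le-2\log n$ for large $n$, so the probability is at most $n^{-2}$. Borel–Cantelli gives the lower bound in part 2.

**Step 3: the limsup.** We show that exceptionally long jumps recur. Let $m_n=n^2\log n$ or $m_n=(n\log n)^{1/\alpha}$. For large $n$,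
$$\mathbb P(D_{n+1}\ge m_n/K_2\mid A_n)\ge c_2\max\Big(m_n^{-\alpha},\frac n{m_n}\Big)$$
always. Indeed, if $D_n<m_n/K_2$ this follows from (11). Otherwise the left side is $1$, while the right side tends to $0$. In the first case $n/m_n=\frac1{n\log n}$, and in the second $m_n^{-\alpha}=\frac1{n\log n}$. So the right side is at least $\frac{c_2}{n\log n}$, whose sum diverges. The conditional Borel–Cantelli lemma says that if $\sum_n\mathbb P(F_{n+1}\mid A_1,\dots,A_n)=\infty$ a.s., where $F_{n+1}$ is determined by $A_1,\dots,A_{n+1}$, then a.s. infinitely many $F_n$ occur. Hence a.s. $D_{n+1}\ge m_n/K_2$ infinitely often. Since $m_{n+1}/m_n\to1$, this is part 3. One of the two sequences $m_n$ is of larger order than $n^\beta$ (the first if $\beta=2$, the second if $\beta=1/\alpha$), so $D_n=O(n^\beta)$ fails a.s.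

**Step 4: the upper bound on capacity.** We complete part 1. If $\alpha\le\frac12$, then $\mathrm{Cap}(A_n)\le n=n^\gamma$. If $\alpha>\frac12$, then by Lemma 2(b) and Section 9, $\mathrm{Cap}(A_n)\le\kappa(D_n\vee1)^{1-\alpha}\le n^{2-2\alpha}e^{C\sqrt{\log n}}$ for all large $n$, a.s., after increasing $C$. With Corollary 7 this is part 1. Given Lemma 1, the Theorem is proved. $\square$

## 11. Proof that $G(x)\sim g|x|^{\alpha-1}$

**Step 1: the characteristic function.** We need its behavior at $0$, and a bound away from $0$. Let $\varphi$ be the characteristic function of a step; it is real. For $\theta>0$,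
$$\theta^{-\alpha}\big(1-\varphi(\theta)\big)=\sum_{k\ge1}\theta\cdot2p(k)\,\theta^{-1-\alpha}(1-\cos k\theta).$$
The terms with $k\theta\le\varepsilon$ contribute at most $C\sum_{k\le\varepsilon/\theta}\theta(k\theta)^{1-\alpha}\le C\varepsilon^{2-\alpha}$, and those with $k\theta>H$ at most $CH^{-\alpha}$. In between $k\to\infty$ uniformly as $\theta\to0$, so $2p(k)=(c+o(1))k^{-1-\alpha}$ and we have a Riemann sum. Therefore $1-\varphi(\theta)\sim c'|\theta|^\alpha$ at $0$, with $c'=c\int_0^\infty(1-\cos u)u^{-1-\alpha}du$. Since $p(k),p(k+1)>0$ for large $k$, $|\varphi(\theta)|=1$ would force $e^{ik\theta}=e^{i(k+1)\theta}$; so $|\varphi|<1$ on $[-\pi,\pi]\setminus\{0\}$. By continuity and compactness there is $c''>0$ with $|\varphi(\theta)|\le e^{-c''|\theta|^\alpha}$ on $[-\pi,\pi]$.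

**Step 2: uniform bound and local limit theorem.** These handle times $t$ of order $|x|^\alpha$ and larger. Fourier inversion gives $p_t(z)\le\frac1{2\pi}\int e^{-c''t|\theta|^\alpha}d\theta$, so $\sup_zp_t(z)\le Ct^{-1/\alpha}$ for $t\ge1$. Let $f$ be the continuous density with characteristic function $e^{-c'|u|^\alpha}$. Substituting $\theta=ut^{-1/\alpha}$ in the inversion formula,
$$\sup_z\big|t^{1/\alpha}p_t(z)-f(zt^{-1/\alpha})\big|\le\frac1{2\pi}\int_{\mathbb R}\Big|\varphi(ut^{-1/\alpha})^t\mathbf 1_{|u|\le\pi t^{1/\alpha}}-e^{-c'|u|^\alpha}\Big|du\longrightarrow0$$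
as $t\to\infty$, by dominated convergence: the integrand tends to $0$ by Step 1 and is dominated by $e^{-c''|u|^\alpha}+e^{-c'|u|^\alpha}$. Also $f\ge0$ and $f(0)=\frac1{2\pi}\int e^{-c'|u|^\alpha}du>0$. Since $1/\alpha>1$, $\sum_tp_t(x)<\infty$, so $G<\infty$. For each $x$, $p_2(x)\ge p(k)p(x-k)>0$ for $k$ large, so $G>0$.

**Step 3: small times.** We claim that
$$p_t(x)\le Ct|x|^{-1-\alpha}\qquad(x\ne0,\ t\ge1),\tag{12}$$
which controls $t\ll|x|^\alpha$. By symmetry let $x>0$. Put $\delta=\frac\alpha{4(1+\alpha)}$ and $b=\delta x$. If $b<1$, then $x$ is bounded and the claim is trivial. If $t=1$ it is the assumption on $p$. If $t\ge b^\alpha$ (and $b\ge1$), it follows from $p_t(x)\le Ct^{-1/\alpha}=Ct\cdot t^{-1-1/\alpha}\le Ctb^{-1-\alpha}$. So let $b\ge1$ and $2\le t<b^\alpha$.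

*Paths having a jump of size at least $b$.* Choose which step it is and condition on all other steps. The chosen step must take one prescribed value, of size at least $b$. The contribution is at most $t\max_{|k|\ge b}p(k)\le Ctx^{-1-\alpha}$.

*Paths with all jumps smaller than $b$.* Let $X$ be a single step, let $S_r$ be the sum of $r$ independent steps, and let $\lambda\ge0$. By symmetry, $\cosh u-1\le\frac{u^2}2e^{|u|}$ and $E[X^2;|X|<b]\le Cb^{2-\alpha}$,
$$E[e^{\lambda X};|X|<b]\le1+\tfrac12\lambda^2e^{\lambda b}E[X^2;|X|<b]\le\exp\big(C\lambda^2b^{2-\alpha}e^{\lambda b}\big).$$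
For an integer $1\le r\le t$ take $\lambda=\Lambda/b$ with $\Lambda=\frac12\log(b^\alpha/r)>0$, so that $rb^{-\alpha}=e^{-2\Lambda}$. Then
$$P\big(S_r\ge\tfrac x2,\text{ all jumps}<b\big)\le\exp\Big(-\frac{\Lambda x}{2b}+C\frac r{b^\alpha}\Lambda^2e^\Lambda\Big)=\exp\Big(-\frac\Lambda{2\delta}+C\Lambda^2e^{-\Lambda}\Big)\le C\Big(\frac r{b^\alpha}\Big)^{1/(4\delta)}=C\Big(\frac r{b^\alpha}\Big)^{1+1/\alpha},$$
where "all jumps $<b$" refers to their sizes. If $S_t=x$, then the sum over the first $\lfloor t/2\rfloor$ steps or the sum over the last $t-\lfloor t/2\rfloor$ steps is at least $x/2$. Given that half, the other half, of length at least $t/3$, must take one prescribed value, which has probability at most $Ct^{-1/\alpha}$ by Step 2. The contribution is at most $C(t/b^\alpha)^{1+1/\alpha}t^{-1/\alpha}=Ctb^{-1-\alpha}\le Ctx^{-1-\alpha}$. This proves (12).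

**Step 4: summing over $t$.** Consider $|x|^{1-\alpha}\sum_{t\ge1}p_t(x)$ for $x\neq 0$; the term $t=0$ of $G(x)$ vanishes. By (12) the terms $t\le\varepsilon|x|^\alpha$ contribute at most $C|x|^{1-\alpha}|x|^{-1-\alpha}(\varepsilon|x|^\alpha)^2=C\varepsilon^2$. By Step 2 the terms $t>H|x|^\alpha$ contribute at most $C|x|^{1-\alpha}(H|x|^\alpha)^{1-1/\alpha}=CH^{1-1/\alpha}$ for $|x|$ large. In the middle range write $t=v|x|^\alpha$. By the local limit theorem and the symmetry of $f$, $|x|^{1-\alpha}p_t(x)=|x|^{-\alpha}v^{-1/\alpha}\big(f(v^{-1/\alpha})+o(1)\big)$ uniformly, so the middle sum is a Riemann sum with mesh $|x|^{-\alpha}$ that converges to $\int_\varepsilon^Hv^{-1/\alpha}f(v^{-1/\alpha})dv$. Let $|x|\to\infty$, then $\varepsilon\to0$ and $H\to\infty$. This gives $|x|^{1-\alpha}G(x)\to g$ with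
$$g=\int_0^\infty v^{-1/\alpha}f(v^{-1/\alpha})\,dv,$$
once we know that $g$ is finite. By (12), $t^{1/\alpha}p_t(x)\le C(|x|t^{-1/\alpha})^{-1-\alpha}$. Letting $t\to\infty$ with $xt^{-1/\alpha}\to w\neq 0$, the local limit theorem gives $f(w)\le C|w|^{-1-\alpha}$. So the integrand is at most $Cv^{-1/\alpha}v^{(1+\alpha)/\alpha}=Cv$ near $0$. Since $f$ is bounded, it is at most $Cv^{-1/\alpha}$ near infinity, and $1/\alpha>1$. Hence $g<\infty$. Finally $g>0$, because $f\ge0$ and $f>0$ near $0$. This proves Lemma 1, and with it the Theorem. $\square$
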